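\title{Counting points on crepant resolutions of invertible Calabi--Yau orbifolds}

\begin{abstract}
Let $W_A$ be an invertible polynomial in $n\ge 3$ variables whose weights sum to $1$, let $p$ be a prime with $\det A\mid p-1$, and let $G$ be a group of diagonal symmetries of $W_A$ of determinant one that contains the grading element $J$. We prove that every crepant resolution of the orbifold $[X_A/(G/\langle J\rangle)]$ over $\mathbb F_p$ has exactly $\mathrm{ST}_p(A,G)$ rational points, where $\mathrm{ST}_p(A,G)$ is an explicit sum of values of Morita's $p$-adic gamma function indexed by the sectors of the orbifold. The question is posed by Aldi and Perunicic. The proof gives the count over every field $\mathbb F_{p^r}$, hence the Frobenius eigenvalues in each cohomological degree, and also a weighted count on resolutions that are not crepant. The number of points is written as the volume of a Calabi--Yau form over $\mathbb F_q((t))$; in the coordinates given by the monomials of $W_A$ this volume becomes a lattice sum, which splits into sectors weighted by ages,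 and each sector is evaluated by Gauss sums.
\end{abstract}

\section{Introduction}

A polynomial with as many monomials as variables, such as $x^3+y^3+z^3$ or $x^2y+y^3+z^3$, has a special feature: up to a finite cover, its monomials are coordinates on the torus, and in these coordinates the equation $W=0$ is linear. For this reason the number of zeros of $W$ over a finite field is a sum of products of Gauss sums, and so, by the Gross--Koblitz formula, a sum of values of the $p$-adic gamma function. Now divide the projective hypersurface $W=0$ by a finite group $G$ of diagonal symmetries. If the hypersurface is Calabi--Yau and $G$ preserves its volume form, the quotient $Y$ has trivial canonical class but is in general singular, and its natural smooth models are the crepant resolutions $Z\to Y$. One has no equations for $Z$, and $Z$ need not be unique. We show that the number of points of $Z$ is nevertheless given by a closed formula: a sum over $\lambda\in G$ of the Gauss sum expression attached to the restriction of $W$ to the fixed space of $\lambda$, weighted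 by a power of $p$ given by the age of $\lambda$.

\subsection{Invertible polynomials}

Vectors are rows, $\mathbf e_j$ is the $j$-th standard basis vector, and $J=(1,\dots,1)\in\mathbb Z^n$. Let $A=(a_{ij})$ be an $n\times n$ matrix with non-negative integer entries and $\det A\ne0$. Put
\[M_i(x)=\prod_{j}x_j^{a_{ij}},\qquad W=W_A=M_1+\dots+M_n .\]
The matrix $A$ is a \emph{Berglund--H\"ubsch} or \emph{invertible} matrix if, after a permutation of the variables, $W$ is a sum, in disjoint sets of variables called \emph{blocks}, of polynomials of the types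
\begin{align*}
\text{chain:}&\quad x_1^{a_1}x_2+x_2^{a_2}x_3+\dots+x_{k-1}^{a_{k-1}}x_k+x_k^{a_k}\quad(k\ge1),\\
\text{loop:}&\quad x_1^{a_1}x_2+\dots+x_{k-1}^{a_{k-1}}x_k+x_k^{a_k}x_1\quad(k\ge2),
\end{align*}
with all $a_i\ge2$. A chain of length $1$ is a Fermat polynomial $x^a$. We number the monomials so that $M_i=x_i^{a_i}x_{s(i)}$ or $M_i=x_i^{a_i}$; in the second case $s(i)$ is undefined. This costs nothing: reordering the rows of $A$ permutes the entries of the vectors $\gamma A^{-1}$ below, and these enter only through symmetric expressions. The partially defined map $s$ is injective, $s(i)\neq i$, and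
\begin{equation}\label{eq:AT}
(vA^T)_i=a_iv_i+v_{s(i)},\qquad (cA)_j=a_jc_j+c_{s^{-1}(j)},
\end{equation}
where a term with an undefined index is omitted.

Throughout, $p$ is a prime and $D=|\det A|$ divides $p-1$. The \emph{weights} of $W$ and the \emph{dual weights} are
\[\varrho=JA^{-T},\qquad\varrho^\vee=JA^{-1}.\]
All their entries lie in $(0,1)$ (Lemma~\ref{lem:box}), and $\sum_j\varrho_j=JA^{-T}J^T=JA^{-1}J^T=\sum_i\varrho_i^\vee$. Let $m$ be the least positive integer with $w=m\varrho\in\mathbb Z^n$. Every monomial $M_i$ has degree $m$ when $x_j$ has degree $w_j$, so $W=0$ defines a hypersurface $X_A$ in the weighted projective space over $\mathbb F_p$ with weights $w_1,\dots,w_n$. With $C=\{W=0\}\subset\mathbb A^n$ and $C^*=C\setminus\{0\}$, it is the quotient of $C^*$ by $\mathbb G_m$ acting through $\mathbf w(\tau)=(\tau^{w_1},\dots,\tau^{w_n})$. The Calabi--Yau condition is $\sum_j\varrho_j=1$, that is, $\sum_jw_j=m$.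

\subsection{Symmetries and sectors}

Let $G_A=\{\lambda\in(\mathbb Q/\mathbb Z)^n:\lambda A^T\in\mathbb Z^n\}=\mathbb Z^nA^{-T}/\mathbb Z^n$, a group of order $D$. Fix a generator $\zeta$ of $\mathbb F_p^\times$. Since $D\mid p-1$, an element $\lambda\in G_A$ acts on $\mathbb A^n$ over $\mathbb F_p$ by $x_j\mapsto\zeta^{(p-1)\lambda_j}x_j$, and this action fixes every $M_i$. The characters of $G_A$ are the classes $[\gamma]\in\mathbb Z^n/\mathbb Z^nA$, acting by $\lambda\mapsto e^{2\pi i\gamma\lambda^T}$. For a subgroup $G\subseteq G_A$ let $G^T\subseteq\mathbb Z^n/\mathbb Z^nA$ be the group of characters trivial on $G$; thus $[\gamma]\in G^T$ means that the monomial $x^\gamma$ is $G$-invariant. The letter $J$ also denotes the class of $\varrho$ in $G_A$ and the class of $(1,\dots,1)$ in $\mathbb Z^n/\mathbb Z^nA$. The condition $J\in G\cap G^T$ then says that $G$ contains the symmetry $J$, which lies in $\mathbf w(\mathbb G_m)$ and acts trivially on $X_A$, and that every element of $G$ has determinant $1$.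

For $\lambda\in G$, represented by a vector with entries in $[0,1)$, put
\[\operatorname{age}(\lambda)=\sum_i\lambda_i,\qquad \operatorname{Fix}(\lambda)=\{i:\lambda_i=0\},\qquad\dim(\lambda)=\#\operatorname{Fix}(\lambda).\]
By \eqref{eq:AT}, $a_i\lambda_i+\lambda_{s(i)}\in\mathbb Z$, so $i\in\operatorname{Fix}(\lambda)$ implies $s(i)\in\operatorname{Fix}(\lambda)$. Hence the fixed variables of a chain form a tail $x_j,\dots,x_k$, and a loop is fixed entirely or not at all. Setting $x_i=0$ for $i\notin\operatorname{Fix}(\lambda)$ therefore gives a polynomial $W_\lambda$ that is again a sum of chains and loops. For each block of $W_\lambda$, with variables renumbered $1,\dots,k$, consider the exponent vectors $\beta$ in the box $0\le\beta_i\le a_i-1$. For a loop all of them are \emph{admissible}. For a chain all are admissible except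
\begin{itemize}
\item[(i)] those of the form $(a_1-1,0,a_3-1,0,\dots,a_{2l-1}-1,b,*,\dots,*)$ with $b\ge1$ in position $2l\le k$;
\item[(ii)] the vector $(a_1-1,0,a_3-1,0,\dots,0,a_k-1)$, if $k$ is odd.
\end{itemize}
For a Fermat block this leaves $0\le\beta\le a-2$. Let $B_\lambda\subset\mathbb Z_{\ge0}^n$ be the set of vectors supported on $\operatorname{Fix}(\lambda)$ whose restriction to each block of $W_\lambda$ is admissible; $B_\lambda=\{0\}$ if $\operatorname{Fix}(\lambda)=\emptyset$. It is known (Kreuzer; Krawitz) that the monomials $x^\beta$, $\beta\in B_\lambda$, form a basis of the Milnor ring of $W_\lambda$. This explains the definition, but only the explicit description of $B_\lambda$ is used below.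

For $\beta\in B_\lambda$ let
\[\gamma=\gamma(\lambda,\beta)=\beta+\sum_{i\in\operatorname{Fix}(\lambda)}\mathbf e_i\]
be the exponent vector of the form $x^\beta\bigwedge_{i\in\operatorname{Fix}(\lambda)}dx_i$, and let $\operatorname{age}^\vee(\gamma)=\sum_i(\gamma A^{-1})_i=\gamma\varrho^T$ be its weighted degree. Let $\mathcal P$ be the set of pairs $(\lambda,\beta)$ with $\lambda\in G$, $\beta\in B_\lambda$ and $[\gamma(\lambda,\beta)]\in G^T$, that is, with a $G$-invariant form. Assume $J\in G\cap G^T$. Then $\operatorname{age}(\lambda)\in\mathbb Z$ because $J\in G^T$, and $\operatorname{age}^\vee(\gamma)\in\mathbb Z$ on $\mathcal P$ because $J\in G$. With Morita's gamma function $\Gamma_p$ (recalled in Section~\ref{sec:gauss}) and $\Gamma_p(c)=\prod_i\Gamma_p(c_i)$ for a vector $c$ of $p$-integral rationals, define for $(\lambda,\beta)\in\mathcal P$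
\[\alpha_{\lambda,\beta}=(-1)^{\operatorname{age}^\vee(\gamma)}\,p^{\operatorname{age}(\lambda)+\operatorname{age}^\vee(\gamma)-1}\,\Gamma_p(\gamma A^{-1}),\]
where $\gamma A^{-1}\in\mathbb Q^n$ is \emph{not} reduced modulo $\mathbb Z^n$, and
\[\mathrm{ST}_p(A,G)=\sum_{(\lambda,\beta)\in\mathcal P}(-1)^{\dim(\lambda)}\alpha_{\lambda,\beta}.\]
In \cite{AP} this number is the supertrace of a twisted Frobenius operator $p^{\operatorname{age}+n-1}H(\mathrm{Fr}_A)$ on the total cohomology of the $p$-adic deformed Borisov complex; the summands correspond to the cohomology generators of its sectors, which span a space identified with the Chen--Ruan cohomology of the orbifold in the Calabi--Yau case. Here the explicit formula is the definition.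

\subsection{The question and the results}

\emph{Standing hypotheses.} $A$ is an invertible $n\times n$ matrix with $n\ge3$, $\det A\mid p-1$ and $JA^{-T}J^T=1$, and $G\subseteq G_A$ is a subgroup with $J\in G\cap G^T$.

Let $Y_{A,G}=[X_A/(G/\langle J\rangle)]$ (written $[X_A/\langle J\rangle]$ in \cite{AP}) and let $Y=X_A/(G/\langle J\rangle)$ be its coarse space. We shall see in Proposition~\ref{prop:Y} that $Y$ is a normal projective variety of dimension $n-2$, that it carries a rational top form $\omega$ with neither zeros nor poles, and that the orbifold and $Y$ agree in codimension $1$, so that they have the same canonical class. A \emph{crepant resolution} is a proper birational morphism $\pi:Z\to Y$ of $\mathbb F_p$-schemes with $Z$ smooth over $\mathbb F_p$ and $K_Z=\pi^*K_Y$. It is known that $\mathrm{ST}_p(A,G)\equiv\#X_A(\mathbb F_p)\pmod p$. The problem, posed in \cite{AP}, is whether $\mathrm{ST}_p(A,G)$ is exactly the number of $\mathbb F_p$-points of any crepant resolution of $Y_{A,G}$, whenever one exists over $\mathbb F_p$. The answer is yes.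

\begin{theorem}\label{thm:main}
Under the standing hypotheses, for every crepant resolution $Z$ of $Y$ and every $r\ge1$,
\[\#Z(\mathbb F_{p^r})=\sum_{(\lambda,\beta)\in\mathcal P}(-1)^{\dim(\lambda)}\alpha_{\lambda,\beta}^{\,r}.\]
In particular $\#Z(\mathbb F_p)=\mathrm{ST}_p(A,G)$.
\end{theorem}

Because the formula holds for all $r$, each pair in $\mathcal P$ is a Frobenius eigenvalue, and one can say in which degree it occurs. Fix an algebraic closure $\overline{\mathbb Q}$ with embeddings into $\mathbb C$ and $\mathbb C_p$, and let $\mathrm{Fr}$ be the geometric Frobenius.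

\begin{theorem}\label{thm:frob}
Let $Z$ be a crepant resolution of $Y$ and $\ell\ne p$ a prime.
\begin{enumerate}
\item $\displaystyle\exp\Big(\sum_{r\ge1}\#Z(\mathbb F_{p^r})\frac{X^r}r\Big)=\prod_{(\lambda,\beta)\in\mathcal P}(1-\alpha_{\lambda,\beta}X)^{(-1)^{\dim(\lambda)+1}}$.
\item For every $h$, the polynomial $\det\big(1-\mathrm{Fr}\,X\mid H^h_{\mathrm{et}}(Z_{\overline{\mathbb F}_p},\mathbb Q_\ell)\big)$ equals $\prod(1-\alpha_{\lambda,\beta}X)$, the product over the pairs in $\mathcal P$ with $2\operatorname{age}(\lambda)+\dim(\lambda)-2=h$.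
\item Under the chosen embedding the Frobenius eigenvalues lie in $\mathbb Z_p$, and the slopes (the $p$-adic valuations of the eigenvalues) on $H^h$ are the integers $\operatorname{age}(\lambda)+\operatorname{age}^\vee(\gamma)-1$ for these pairs, with multiplicity.
\end{enumerate}
\end{theorem}

The same sum has a meaning on resolutions that are not crepant: the points on the exceptional divisors are then counted with weights.

\begin{theorem}\label{thm:discr}
Let $\pi:Z\to Y$ be proper and birational over $\mathbb F_p$ with $Z$ smooth and $\operatorname{div}(\pi^*\omega)=\sum_i\nu_iE_i$, where the $E_i$ are irreducible and smooth over $\mathbb F_p$ and $\sum_iE_i$ has normal crossings. Then all $\nu_i\ge0$, and for every $q=p^r$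
\[\sum_{z\in Z(\mathbb F_q)}\ \prod_{i:\,z\in E_i}\frac{q-1}{q^{\nu_i+1}-1}=\sum_{(\lambda,\beta)\in\mathcal P}(-1)^{\dim(\lambda)}\alpha_{\lambda,\beta}^{\,r}.\]
\end{theorem}

\subsection{Plan of the proof}

The formula has two ingredients, ages and Gauss sums, and Sections~\ref{sec:vol} and~\ref{sec:gauss} show each in its simplest case. Section~\ref{sec:vol} recalls Weil's formula, which turns the point count of $Z$ into the volume of $\omega$ over $K=\mathbb F_q((t))$; this volume can be computed on any dense open subset $U$ of $Y$, so the resolution disappears from the problem. Section~\ref{sec:geom} constructs $\omega$. We take for $U$ the locus where all coordinates are nonzero and express the volume in the coordinates $u_i=M_i(x)$ (Section~\ref{sec:mono}). An additive character removes the constraint $\sum u_i=0$ and leaves a sum over a lattice, which after one cancellation splits into exponential sums $S_\lambda$ weighted by $q^{\operatorname{age}(\lambda)}$ (Section~\ref{sec:lattice}). Section~\ref{sec:eval} evaluates $S_\lambda$ and shows that its terms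 are indexed exactly by the admissible exponents. Section~\ref{sec:end} collects the pieces and says where each hypothesis enters.

\section{Volumes, point counts and ages}\label{sec:vol}

Fix $r\ge1$ and $q=p^r$. Let $O=\mathbb F_q[[t]]$, $K=\mathbb F_q((t))$ and $|x|=q^{-\operatorname{val}(x)}$; let $\bar a\in\mathbb F_q$ be the reduction of $a\in O$; normalize Haar measure on $K$ by $\operatorname{vol}(O)=1$, so $\operatorname{vol}(tO)=q^{-1}$.

If $V$ is a smooth $K$-variety of pure dimension $d$, then $V(K)$ is a $K$-analytic manifold, and \'etale morphisms induce local analytic isomorphisms. A regular $d$-form $\eta$ defines a measure $|\eta|$ on $V(K)$: if $\eta=f\,dx_1\wedge\dots\wedge dx_d$ in local coordinates, then $|\eta|=|f|\,dx_1\cdots dx_d$, and the change of variables formula makes this independent of the coordinates. The $K$-points of a closed subset of dimension $<d$ form a null set. Indeed, locally there is an \'etale map to $\mathbb A^d$; the image of the subset lies in the zero set of a nonzero polynomial, which is null by Fubini's theorem and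 induction on $d$. So a rational form may be integrated over any dense open subset on which it is regular, with the same result.

\begin{lemma}[Weil's formula]\label{lem:weil}
Let $Z$ be a smooth separated $\mathbb F_p$-variety of pure dimension $d$ and $\eta$ a rational $d$-form with $\operatorname{div}(\eta)=\sum_i\nu_iE_i$, where the $E_i$ are smooth and $\sum E_i$ has normal crossings. Then
\[q^d\int_{Z(O)}|\eta|=\sum_{z\in Z(\mathbb F_q)}\ \prod_{i:\,z\in E_i}\kappa(\nu_i),\qquad\kappa(\nu)=\begin{cases}\dfrac{q-1}{q^{\nu+1}-1}&\nu\ge0,\\[2mm]+\infty&\nu<0.\end{cases}\]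
In particular $q^d\int_{Z(O)}|\eta|=\#Z(\mathbb F_q)$ if $\operatorname{div}(\eta)=0$.
\end{lemma}

\begin{proof}
Let $z\in Z(\mathbb F_q)$. Since $E_i$ is smooth, one branch of it passes through $z$ when $z\in E_i$, and it has a local equation defined over $\mathbb F_q$. By the normal crossings condition these equations extend to a system of local parameters $x_1,\dots,x_d$ at $z$, and $\eta=u\prod_{i:z\in E_i}x_i^{\nu_i}\,dx_1\wedge\dots\wedge dx_d$ with $u$ a unit at $z$. The parameters define a map to $\mathbb A^d$ that is \'etale at $z$, so by Hensel's lemma they identify the points of $Z(O)$ reducing to $z$ with $(tO)^d$, and $|u|=1$ on this set. The set $\{\operatorname{val}x=j\}$ has volume $q^{-j}(1-q^{-1})$, so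
\[q\int_{tO}|x|^\nu dx=(q-1)\sum_{j\ge1}q^{-j(\nu+1)}=\kappa(\nu),\]
and $\kappa(0)=1$ accounts for the remaining coordinates. Sum over $z$.
\end{proof}

Suppose now that $Y$ is proper, $\pi:Z\to Y$ is proper and birational with $Z$ smooth, and $U\subset Y$ is a smooth dense open subset on which a top form $\omega$ is regular. Then $Z$ is proper, so $Z(O)=Z(K)$, and $\pi$ is an isomorphism over a dense open subset of $U$. Removing null sets on both sides gives
\begin{equation}\label{eq:birat}
\int_{Z(O)}|\pi^*\omega|=\int_{U(K)}|\omega|.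
\end{equation}
The right side does not mention $Z$. The following example shows how the ages come out of such an integral.

\begin{example}[the cone $\mathbb A^2/\pm1$]\label{ex:A1}
Let $p$ be odd and let $-1$ act on $\mathbb A^2$ by $(z,w)\mapsto(-z,-w)$. The quotient is the cone $Y_0=\{ss'=a^2\}$ with $s=z^2$, $a=zw$, $s'=w^2$. Its blow-up $Z_0$ at the vertex is covered by two copies of $\mathbb A^2$, with coordinates $(s,b)$, $b=w/z$, and $(s',1/b)$. The exceptional curve is $\mathbb P^1$ and $\#Z_0(\mathbb F_q)=q^2+q$. Since $ds\wedge db=2\,dz\wedge dw$, and symmetrically in the other chart, the form $dz\wedge dw$ has no zeros or poles on $Z_0$: the resolution is crepant.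

Let us recover $q^2+q$ without using $Z_0$. As $Z_0\to Y_0$ is proper, $Z_0(O)$ and $Y_0(O)$ have the same points in the torus $\mathbb G_m^2/\pm1$. This torus has coordinates $(a,b)$, and $dz\wedge dw=\frac a2\,\frac{da}a\wedge\frac{db}b$. For a $K$-point put $v_1=\frac12(\operatorname{val}a-\operatorname{val}b)$ and $v_2=\frac12(\operatorname{val}a+\operatorname{val}b)$; these are the valuations of $z$ and $w$, which may live in a ramified extension of $K$. The vector $v$ runs over the lattice $\Lambda=\mathbb Z^2+\mathbb Z(\frac12,\frac12)$, the point lies in $Y_0(O)$ exactly when $v\ge0$, and the points with given $v$ have volume $q^{-v_1-v_2}(1-q^{-1})^2$. The two cosets of $\mathbb Z^2$ in $\Lambda$ correspond to the group elements $\lambda=(0,0)$ and $\lambda=(\frac12,\frac12)$, and summing the geometric series over $v\in\lambda+\mathbb Z_{\ge0}^2$ gives $q^{-\operatorname{age}(\lambda)}$. The volume is $1+q^{-1}$, and $q^2(1+q^{-1})=q^2+q$.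
\end{example}

The general proof follows this pattern: the $K$-points of the quotient torus are sorted by a valuation vector $v$ in a lattice $\Lambda\supset\mathbb Z^n$ with $\Lambda/\mathbb Z^n=G$, and the coset of $\lambda$ contributes a geometric series with first term $q^{-\operatorname{age}(\lambda)}$. What must be added is the equation $W=0$.

\section{Gauss sums and the shape of the formula}\label{sec:gauss}

We first locate the vectors $\gamma A^{-1}$.

\begin{lemma}\label{lem:box}
Let $F\subseteq\{1,\dots,n\}$ be such that $i\in F$ implies $s(i)\in F$, and let $\gamma\in\mathbb R^n$ satisfy $1\le\gamma_j\le a_j$ for $j\in F$ and $\gamma_j=0$ for $j\notin F$. Then $c=\gamma A^{-1}$ lies in $[0,1]^n$ and vanishes outside $F$. This applies to $F=\operatorname{Fix}(\lambda)$ and $\gamma=\gamma(\lambda,\beta)$. Moreover $0<\varrho^\vee_i<1$ and $0<\varrho_i<1$ for all $i$.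
\end{lemma}

\begin{proof}
Let $\Delta$ be the set of $c\in[0,1]^n$ vanishing outside $F$. The map $\Phi(c)_j=(\gamma_j-c_{s^{-1}(j)})/a_j$ sends $\Delta$ to itself: for $j\in F$ the numerator lies in $[0,a_j]$, and for $j\notin F$ we have $s^{-1}(j)\notin F$, so the numerator is $0$. Since $a_j\ge2$, $\Phi$ is a contraction for the sup norm. By \eqref{eq:AT} its fixed point solves $cA=\gamma$. For $\gamma=J$ we get $c_j\le1/a_j\le\frac12$, and then $c_j\ge\frac1{2a_j}>0$. The same argument with $s$ in place of $s^{-1}$ gives the bounds for $\varrho$.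
\end{proof}

Characters of finite fields take values in $\overline{\mathbb Q}$. Integrals are computed in $\mathbb C$; they lead to identities between finite sums of character values, which are then read in $\mathbb C_p$. Let $\chi_q:\mathbb F_q^\times\to\mu_{q-1}$ be the Teichm\"uller character, whose value at $v$ reduces to $v$ in the residue field of $\mathbb C_p$. Choose $\varpi\in\mathbb C_p$ with $\varpi^{p-1}=-p$, let $\psi_\varpi$ be the additive character of $\mathbb F_p$ with $\psi_\varpi(1)\equiv1+\varpi\pmod{\varpi^2}$, and put $\psi=\psi_\varpi\circ\operatorname{Tr}_{\mathbb F_q/\mathbb F_p}$. For $c\in\frac1{q-1}\mathbb Z/\mathbb Z$ let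
\[g_q(c)=\sum_{v\in\mathbb F_q^\times}\chi_q(v)^{-(q-1)c}\,\psi(v).\]
We use the following standard facts. First, $g_q(0)=-1$; for $c\ne0$, $g_q(c)g_q(-c)=\chi_q(-1)^{(q-1)c}q$ and $|g_q(c)|=\sqrt q$ in $\mathbb C$. Second, Fourier inversion on $\mathbb F_q^\times$ gives
\begin{equation}\label{eq:inv}
\psi(b)=\frac1{q-1}\sum_cg_q(c)\,\chi_q(b)^{(q-1)c}\qquad(b\in\mathbb F_q^\times).
\end{equation}
Third, Morita's function $\Gamma_p:\mathbb Z_p\to\mathbb Z_p^\times$ is the continuous function with $\Gamma_p(N)=(-1)^N\prod_{0<j<N,\,p\nmid j}j$ for integers $N\ge0$, so $\Gamma_p(0)=1$ and $\Gamma_p(1)=-1$, and the Gross--Koblitz formula over $\mathbb F_p$ reads $-g_p\big(\frac a{p-1}\big)=\varpi^a\,\Gamma_p\big(\frac a{p-1}\big)$ for $0\le a<p-1$. Fourth, the Hasse--Davenport relation says that the Gauss sum over $\mathbb F_q$ of a character $\chi\circ\operatorname{Nm}$ with respect to $\psi_\varpi\circ\operatorname{Tr}$ is $-(-g)^r$, where $g$ is the Gauss sum of $\chi$ over $\mathbb F_p$ with respect to $\psi_\varpi$.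

A Gauss sum depends only on $c$ modulo $\mathbb Z$, while $\Gamma_p$ distinguishes $c=0$ from $c=1$. To record the difference, define for $c\in\frac1{p-1}\mathbb Z\cap[0,1]$
\[\widehat g_q(c)=-g_q(c)\quad(0\le c<1),\qquad\widehat g_q(1)=q;\qquad\text{thus }\widehat g_q(0)=1.\]

\begin{lemma}\label{lem:gauss}
For $(\lambda,\beta)\in\mathcal P$ and $c=\gamma(\lambda,\beta)A^{-1}$,
\[\alpha_{\lambda,\beta}^{\,r}=q^{\operatorname{age}(\lambda)-1}\prod_{i=1}^n\widehat g_q(c_i).\]
\end{lemma}

\begin{proof}
The entries of $c$ lie in $\frac1D\mathbb Z\subseteq\frac1{p-1}\mathbb Z$, and in $[0,1]$ by Lemma~\ref{lem:box}. We claim $\widehat g_q(c_i)=(\varpi^{(p-1)c_i}\Gamma_p(c_i))^r$. For $c_i=1$ the right side is $((-p)(-1))^r=q$. For $c_i<1$, note that $\chi_q(v)^{(q-1)/(p-1)}=\chi_p(\operatorname{Nm}v)$, so $\chi_q^{-(q-1)c_i}=\chi_p^{-(p-1)c_i}\circ\operatorname{Nm}$, and the claim follows from Hasse--Davenport and Gross--Koblitz. Since $\sum_ic_i=\operatorname{age}^\vee(\gamma)$ is an integer, the product of the powers of $\varpi$ is $(-p)^{\operatorname{age}^\vee(\gamma)}$.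
\end{proof}

To see what the formula says, take $W=\sum_ix_i^{a_i}$ with all $a_i\mid p-1$, write $g=g_p$, and count directly. For $\tau\ne0$, counting $a$-th roots by characters gives $\sum_{x\in\mathbb F_p}\psi(\tau x^a)=\sum_c\chi_p(\tau)^{(p-1)c}g(c)$, the sum over $c\in\{\frac1a,\dots,\frac{a-1}a\}$. Insert this in $p\,\#C(\mathbb F_p)=\sum_{\tau\in\mathbb F_p}\sum_x\psi(\tau W(x))$. An $\mathbb F_p$-point of $X_A$ is a Frobenius-stable $\mathbb G_m$-orbit in $C^*$, that is, a torsor under $\mathbb G_m/\mu_d\cong\mathbb G_m$, and so contains $p-1$ rational points. Therefore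
\begin{equation}\label{eq:diag}
\#X_A(\mathbb F_p)=\frac{p^{n-1}-1}{p-1}+\frac1p\sum_{c}\prod_ig(c_i),
\end{equation}
the sum over $c$ with $c_i\in\frac1{a_i}\mathbb Z\cap(0,1)$ and $\sum c_i\in\mathbb Z$. For $G=\langle J\rangle$ these $c$ are the vectors $\gamma A^{-1}$ of the pairs in $\mathcal P$ with $\lambda=0$, and by Lemma~\ref{lem:gauss} the second term of \eqref{eq:diag} is exactly the contribution of $\lambda=0$ to $\mathrm{ST}_p$. The other sectors must supply $1+p+\dots+p^{n-2}$ and the points added by the resolution.

\begin{example}[the Fermat cubic]\label{ex:cubic}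
Let $W=x^3+y^3+z^3$ and $G=\langle J\rangle$, so $Z=Y=X_A$. The sectors $J=(\frac13,\frac13,\frac13)$ and $2J$ have no fixed variables, $\gamma=0$, and ages $1$ and $2$; they contribute $1+p$. The sector $0$ has $\gamma=(1,1,1)$ and $(2,2,2)$. So
\[\mathrm{ST}_p=1+p+\Gamma_p(\tfrac13)^3-p\,\Gamma_p(\tfrac23)^3=1+p+\tfrac1p\big(g(\tfrac13)^3+g(\tfrac23)^3\big),\]
in agreement with \eqref{eq:diag}.
\end{example}

\begin{example}[a surface with three cone points]\label{ex:sextic}
Let $W=x^3+y^3+z^6+w^6$, with weights $(2,2,1,1)$ and $m=6$, and $G=\langle J\rangle$, so $Y=X_A$. A point of $C^*$ has a nontrivial stabilizer only if $z=w=0$; this gives three points of $X_A$, with $(y/x)^3=-1$, rational because $3\mid p-1$. Near them $X_A$ is the quotient of the surface $1+y^3+z^6+w^6=0$, which has local coordinates $z,w$, by $(y,z,w)\mapsto(y,-z,-w)$. After completion this is Example~\ref{ex:A1}, so blowing up the three points gives a crepant resolution $Z$ with $\#Z(\mathbb F_p)=\#X_A(\mathbb F_p)+3p$. By \eqref{eq:diag} the sectors $\lambda\neq0$ must contribute $1+4p+p^2$.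 The elements $J,2J,4J,5J$ fix no variable and have ages $1,2,2,3$, which gives $1+2p+p^2$. The element $3J=(0,0,\frac12,\frac12)$ has age $1$ and $W_\lambda=x^3+y^3$; the invariant exponents are $\gamma=(1,2,0,0)$ and $(2,1,0,0)$, and each contributes $g(\frac13)g(\frac23)=p$. The total is $1+4p+p^2$.
\end{example}

\begin{remark}\label{rem:modp}
For $(\lambda,\beta)\in\mathcal P$ the exponent $\operatorname{age}(\lambda)+\operatorname{age}^\vee(\gamma)-1$ is $\ge0$: if $\lambda\ne0$ then $\operatorname{age}(\lambda)\ge1$ and $\gamma\varrho^T\ge0$, and if $\lambda=0$ then $\gamma\ge J$ and $\gamma\varrho^T\ge J\varrho^T=1$. So $\alpha_{\lambda,\beta}\in\mathbb Z_p$. The exponent is $0$ for two pairs only. If $\lambda=0$, equality forces $\gamma=J$, that is $\beta=0$, which is admissible. If $\lambda\ne0$, it forces $\gamma=0$, so all $\lambda_j>0$, and $\operatorname{age}(\lambda)=1$; then $e=\lambda A^T$ is integral with $e\ge J$ and $\varrho^\vee e^T=\operatorname{age}(\lambda)=1=\varrho^\vee J^T$, so $e=J$ and $\lambda=\varrho$. Hence $\mathrm{ST}_p(A,G)\equiv1+(-1)^{n-1}\Gamma_p(\varrho^\vee)\pmod p$,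 whatever $G$ is; the group is visible only in the terms divisible by $p$.
\end{remark}

\section{The quotient and its volume form}\label{sec:geom}

Since $D\ge m\geq 2$ and $D\mid p-1$, the prime $p$ is odd and does not divide $D$; here $m\ge2$ because $\varrho\notin\mathbb Z^n$, and $m\mid D$ because $m$ is the order of $J$ in $G_A$. We have $0<w_j<m<p$. If $d$ divides all $w_j$, then $d$ divides $m=\sum_jw_j$ and $(m/d)\varrho$ is integral, so $d=1$; thus $\mathbf w:\mathbb G_m\to T=\mathbb G_m^n$ is injective. Regard $G$ as a subgroup of $T(\mathbb F_p)$ and let $H=G\cdot\mathbf w(\mathbb G_m)\subset T$. For $h=g\,\mathbf w(\tau)$ we have $M_i(h)=\tau^m$ for all $i$. Hence $G\cap\mathbf w(\mathbb G_m)\subseteq\mathbf w(\mu_m)$, and $\mathbf w(\mu_m)=\langle J\rangle\subseteq G$ because $J$ acts as $\mathbf w(\zeta^{(p-1)/m})$. So $H/\mathbf w(\mathbb G_m)=G/\langle J\rangle$ and $Y=C^*/H$. Put $\delta(h)=\tau^m$. Because $\sum w_j=m$ and the elements of $G$ have determinant $\zeta^{(p-1)\operatorname{age}(\lambda)}=1$,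
\begin{equation}\label{eq:delta}
W\circ h=\delta(h)\,W,\qquad \prod_jh_j=\delta(h)\qquad(h\in H).
\end{equation}
This coincidence of two characters of $H$ is the Calabi--Yau property.

\begin{lemma}\label{lem:cone}
Over $\overline{\mathbb F}_p$, the origin is the only critical point of $W$, and $W$ is irreducible. So $C^*$ is smooth, $C$ is geometrically integral, and $C\cap T$ is dense in $C$.
\end{lemma}

\begin{proof}
At a critical point $x$, $0=x_j\partial_jW=\sum_ia_{ij}M_i(x)$ for all $j$, and $p\nmid\det A$ gives $M_i(x)=0$ for all $i$. In each block some variable vanishes: the last one in a chain, and one of $x_i,x_{s(i)}$ in a loop. If $x_j=0$ and $j=s(i)$, then $\partial_jW$ is the sum of $x_i^{a_i}$ and a multiple of $x_j^{a_j-1}$; since $a_j\ge2$, $x_i=0$. Going backwards along the block, all its variables vanish.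

If $W=W_1W_2$ with nonconstant factors, these are homogeneous of positive degree for the grading $w$, so they vanish at $0$. Then $\{W_1=W_2=0\}$ is nonempty, has dimension $\ge n-2\ge1$, and consists of critical points, which is impossible. Finally no $x_j$ divides $W$, so no coordinate hyperplane contains $C$.
\end{proof}

A volume form on $C^*/H$ without poles can exist only if $H$ has no fixed divisors. This follows from \eqref{eq:delta}.

\begin{lemma}\label{lem:free}
The stabilizers of $H$ on $C^*$ are finite \'etale of order prime to $p$. The locus $C^\circ\subseteq C^*$ where they are trivial is open, contains $C\cap T$, and its complement has codimension $\ge2$.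
\end{lemma}

\begin{proof}
If $g\,\mathbf w(\tau)$ fixes a point with $x_j\ne0$, then $g_j\tau^{w_j}=1$, so $\tau^{Dw_j}=1$. Thus every stabilizer lies in one of the groups $G\cdot\mathbf w(\mu_{Dw_j})$, which are finite \'etale of order prime to $p$ as $p\nmid Dw_j$. In particular only finitely many $h\ne1$ have fixed points, and $C^*\setminus C^\circ$ is the union of their fixed loci $C^*\cap L_h$, where $L_h=\{x_j=0\text{ for }j\in N_h\}$ and $N_h=\{j:h_j\ne1\}\ne\emptyset$. These loci are closed and miss $T$. We show $\dim(C\cap L_h)\le n-3$. If $|N_h|\ge3$, then $\dim L_h\le n-3$. If $N_h=\{j\}$, then $\delta(h)=h_j\ne1$ by \eqref{eq:delta}; on $L_h$ we have $W=W\circ h=\delta(h)W$, so $W|_{L_h}=0$ and $x_j\mid W$, contrary to Lemma~\ref{lem:cone}. If $N_h=\{j,j'\}$, then $\dim L_h=n-2\geq1$ and we are done unless $W|_{L_h}=0$. In that case take $x\in L_h\setminus0$. The derivatives $\partial_iW$ with $i\notin N_h$ vanish at $x$, so $\partial_jW(x)\ne0$, say. Differentiating $W\circ h=\delta(h)W$ at $x=hx$ gives $h_j=\delta(h)=h_jh_{j'}$, so $h_{j'}=1$, a contradiction.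
\end{proof}

Let $\Omega=dx_1\wedge\dots\wedge dx_n$ and let $\omega_C$ be the residue of $\Omega/W$: the nowhere vanishing $(n-1)$-form on $C^*$ with $dW\wedge\omega_C=\Omega$, equal to $\pm\bigwedge_{i\neq j}dx_i/\partial_jW$ where $\partial_jW\ne0$. By \eqref{eq:delta}, $h$ multiplies both $\Omega$ and $dW$ by $\delta(h)$, so $\omega_C$ is $H$-invariant. Let $\varepsilon=\sum_jw_jx_j\partial_j$. It spans the Lie algebra of $H$, is $H$-invariant, is tangent to $C$ since $\varepsilon W=mW$, and vanishes nowhere on $C^*$ since $p\nmid w_j$.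

\begin{proposition}\label{prop:Y}
The variety $Y$ is projective, normal and geometrically integral of dimension $n-2$. The image $Y^\circ$ of $C^\circ$ is a smooth open subset whose complement has codimension $\ge2$; it contains $U=(C\cap T)/H$, and $C^\circ\to Y^\circ$ is an $H$-torsor. The form $\iota_\varepsilon\omega_C$ descends to a nowhere vanishing $(n-2)$-form $\omega$ on $Y^\circ$, so $K_Y=\operatorname{div}(\omega)=0$. If $\pi:Z\to Y$ is a crepant resolution, then $\operatorname{div}(\pi^*\omega)=0$.
\end{proposition}

\begin{proof}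
$Y$ is the quotient of a closed subvariety of a weighted projective space by a finite group, so it is projective, and it is geometrically integral because $C$ is. It is covered by the affine open sets $Y_j=\operatorname{Spec}(\mathcal O(C)[x_j^{-1}])^H$. The ring $\mathcal O(C)[x_j^{-1}]$ is a regular domain, hence normal, and a ring of invariants of a normal domain is normal. The character $h\mapsto h_j$ maps $H$ onto $\mathbb G_m$ with finite \'etale kernel $H_j$, so $C\cap\{x_j\ne0\}=H\times^{H_j}C_j$ with $C_j=C\cap\{x_j=1\}$, and $Y_j=C_j/H_j$. The slice $C_j$ is smooth of dimension $n-2$, because $\varepsilon$ is tangent to $C$ and $\varepsilon(x_j)\ne0$ on it. On $C_j\cap C^\circ$ the finite group $H_j$ acts freely, so the quotient map is an \'etale $H_j$-torsor there. Hence $Y^\circ$ is open and smooth and $C^\circ\to Y^\circ$ is an $H$-torsor. All orbits have dimension $1$, so Lemma~\ref{lem:free} gives the codimension bound in $Y$. The form $\iota_\varepsilon\omega_C$ is $H$-invariant, is killed by $\iota_\varepsilon$ and vanishes nowhere, so it descends along the torsor to $\omega$. The canonical divisor of a normal variety is computed outside codimension $2$, so $K_Y=\operatorname{div}(\omega)=0$.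

Crepancy says $\operatorname{div}(\pi^*\omega)=\pi^*\operatorname{div}(\omega)=0$. The conclusion is the same if one assumes only the linear equivalence $K_Z\sim\pi^*K_Y$. Then $\operatorname{div}(\pi^*\omega)=\operatorname{div}(f)$ for a rational function $f$. As $Y$ is normal, $\pi$ is an isomorphism over an open set whose complement has codimension $\ge2$, so $f$ has no zeros or poles on $Y$ outside codimension $2$. Since $Y$ is normal, projective and geometrically integral, $f$ is constant.
\end{proof}

Over $Y^\circ$ the stacks $[C^*/H]$ and $[X_A/(G/\langle J\rangle)]$ have trivial stabilizers and coincide with $Y^\circ$. So it makes no difference whether the canonical class in the definition of crepancy is taken on the orbifold or on $Y$.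

By \eqref{eq:birat} and Lemma~\ref{lem:weil}, all our results reduce to computing
\[\operatorname{Vol}=\int_{U(K)}|\omega|.\]

\section{The volume in monomial coordinates}\label{sec:mono}

The map $M=(M_1,\dots,M_n):T\to T_M=\mathbb G_m^n$ turns $W$ into the linear form $\sigma(u)=u_1+\dots+u_n$. It factors as $T\to T/G\xrightarrow{\ \phi\ }T_M$. To push the integral down to $T_M$ we need the number of $K$-points in the fibers of $\phi$ and the expression of $\omega$ in the coordinates $u$.

Let $\Lambda\subset\mathbb Q^n$ be the preimage of $G$ and put $R=\Lambda A^T\subseteq\mathbb Z^n$. Multiplication by $A^{-T}$ gives $\mathbb Z^n/R\cong G_A/G$, a group of order dividing $D$. Moreover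
\begin{equation}\label{eq:R}
\mathbb Z^nA^T\subseteq R,\qquad J=\varrho A^T\in R,
\end{equation}
the second because $J\in G$. The torus $T/G$ is split. Its characters are the $G$-invariant Laurent monomials $x^\gamma$, those with $\gamma v^T\in\mathbb Z$ for all $v\in\Lambda$, so its cocharacter lattice is $\Lambda$ and $(T/G)(K)=\Lambda\otimes K^\times$. As in Example~\ref{ex:A1}, this group is larger than $T(K)/G$. On cocharacters $\phi$ is the map $v\mapsto vA^T$, which identifies $\Lambda$ with $R$.

Fix a generator $\xi$ of $\mathbb F_q^\times$. We have $K^\times=t^{\mathbb Z}\times\mathbb F_q^\times\times(1+tO)$; for $u\in(K^\times)^n$ let $\operatorname{val}(u)\in\mathbb Z^n$ and $\operatorname{ac}(u)\in(\mathbb F_q^\times)^n$ be the first two components. For $e\in\mathbb Z^n$ write $\xi^e=(\xi^{e_i})_i$, and let $\xi^R=\{\xi^e:e\in R\}$.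

\begin{lemma}\label{lem:N}
The morphism $\phi$ is finite \'etale. For $u\in T_M(K)$ the number $N(u)$ of $K$-points of $\phi^{-1}(u)$ is $[\mathbb Z^n:R]$ if $\operatorname{val}(u)\in R$ and $\operatorname{ac}(u)\in\xi^R$, and $0$ otherwise. Also $|\xi^R|=(q-1)^n/[\mathbb Z^n:R]$, and $N(\tau u)=N(u)$ for $\tau\in K^\times$.
\end{lemma}

\begin{proof}
Choose a basis $f_1,\dots,f_n$ of $\mathbb Z^n$ with $R=\bigoplus d_i\mathbb Zf_i$; each $d_i$ divides $D$, hence $q-1$. A monomial change of coordinates respects the decomposition of $K^\times$, and in the new coordinates $\phi$ is the product of the power maps $y\mapsto y^{d_i}$, which are finite \'etale since $p\nmid d_i$. Let $d\mid q-1$. By Hensel's lemma every element of $1+tO$ is a $d$-th power, so $u\in K^\times$ is a $d$-th power if and only if $d\mid\operatorname{val}(u)$ and $\operatorname{ac}(u)\in\xi^{d\mathbb Z}$; it then has $d$ roots, because $\mu_d\subset\mathbb F_q$. The subgroup $\xi^{d\mathbb Z}$ has order $(q-1)/d$. The last claim holds because $J\in R$.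
\end{proof}

The variety $U$ is a quotient by $H$, not by $G$, so we cut a slice. For an index $i_0$ let $V_{i_0}=\{u\in T_M:\sigma(u)=0,\ u_{i_0}=1\}$ and $\widetilde V_{i_0}=M^{-1}(V_{i_0})\subset C\cap T$. The character $\delta=M_{i_0}|_H$ maps $H$ onto $\mathbb G_m$ with kernel $G\cdot\mathbf w(\mu_m)=G$. Hence $C\cap T=H\times^G\widetilde V_{i_0}$ and
\[U=\widetilde V_{i_0}/G=\phi^{-1}(V_{i_0})\subset T/G .\]
The ratios $M_i/M_{i'}$ are $H$-invariant, hence invertible functions on $U$, and the resulting map $\phi_{i_0}:U\to V_{i_0}$ is $(M_i/M_{i_0})_i$. For any $i_1\ne i_0$ the $u_i$ with $i\ne i_0,i_1$ are coordinates on $V_{i_0}$; let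
\[\theta=\bigwedge_{i\ne i_0,i_1}du_i\Big/\prod_{i\ne i_0}u_i .\]

\begin{lemma}\label{lem:form}
For every measurable $P\subseteq V_{i_0}(K)$,
\[\int_{\phi_{i_0}^{-1}(P)}|\omega|=\int_PN(u)\prod_i|u_i|^{\varrho_i^\vee}\,|\theta|.\]
\end{lemma}

\begin{proof}
Write $x^J=x_1\cdots x_n$. On $T$ we have $\Omega=x^J\bigwedge_jdx_j/x_j$, $M^*\bigwedge_idu_i/u_i=\det(A)\bigwedge_jdx_j/x_j$ and $W=M^*\sigma$. The form $\theta_0=\pm\bigwedge_{i\ne i_1}du_i/\prod_iu_i$ satisfies $d\sigma\wedge\theta_0=\bigwedge_idu_i/u_i$ for the right sign, so $\omega_C=\frac{x^J}{\det A}M^*\theta_0$ on $C\cap T$. Since $\varepsilon(M_i)=mM_i$, the field $\varepsilon$ maps to $m\sum_iu_i\partial_{u_i}$. Contract $\theta_0$ with this field and restrict to $u_{i_0}=1$: the terms that still contain $du_{i_0}$ vanish, and what remains is $\pm m\theta$. So the pullback of $\omega$ to $\widetilde V_{i_0}$ is $\pm f\cdot M^*\theta$ with $f=\frac m{\det A}x^J$. The function $f$ is $G$-invariant because $J\in G^T$, so $\omega=\pm f\,\phi_{i_0}^*\theta$ on $U$. From $J=\varrho^\vee A$ and $D\varrho^\vee\in\mathbb Z^n$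 we get $(x^J)^D=\prod_iM_i^{D\varrho^\vee_i}$, and $m/\det A\in\mathbb F_p^\times$, so $|f|=\prod_i|u_i|^{\varrho_i^\vee}$ on $U(K)$. Finally $\phi_{i_0}$ is a local analytic isomorphism whose fiber over $u$ has $N(u)$ points.
\end{proof}

\section{An exponential integral and its sectors}\label{sec:lattice}

Two features of Lemma~\ref{lem:form} stand in the way of a sum like the one in Example~\ref{ex:A1}: the constraint $\sigma(u)=0$ couples the coordinates, and the normalization $u_{i_0}=1$ singles one out. In the derivation of \eqref{eq:diag} an auxiliary variable $\tau$ and the character $\psi$ removed the constraint. Here the scaling factor that was normalized away plays the part of $\tau$. Define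
\[\mathcal I=\int_{(O\setminus0)^n}N(u)\,\psi\big(\overline{\sigma(u)}\big)\prod_i|u_i|^{\varrho_i^\vee}\frac{du_i}{|u_i|}.\]
The integral converges absolutely, since $N$ is bounded and $\varrho_i^\vee>0$.

\begin{lemma}\label{lem:I}
$\operatorname{Vol}=q\,\mathcal I$. In particular $\operatorname{Vol}$ is finite.
\end{lemma}

\begin{proof}
Split the domain according to the least index $i_0$ with $|u_{i_0}|$ maximal, and write $u=\tau u'$ with $\tau=u_{i_0}\in O\setminus0$ and $u'_{i_0}=1$. Then $u'\in O^n$, $|u'_i|<1$ for $i<i_0$, and $N(u)=N(u')$. We have $\prod_idu_i/|u_i|=\frac{d\tau}{|\tau|}\prod_{i\ne i_0}du_i'/|u_i'|$, and $\prod_i|u_i|^{\varrho_i^\vee}=|\tau|\prod_i|u'_i|^{\varrho_i^\vee}$ because $\sum_i\varrho^\vee_i=1$. The two factors $|\tau|$ cancel, so $\tau$ is integrated against Haar measure on $O$, and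
\[\int_O\psi\big(\bar\tau\,\overline{\sigma(u')}\big)d\tau=\begin{cases}1&\sigma(u')\in tO,\\0&\text{otherwise.}\end{cases}\]
It remains to pass from $\sigma(u')\in tO$ to $\sigma(u')=0$. If $\sigma(u')\in tO$, then some $u'_i$ with $i\ne i_0$ is a unit; split further according to the least such index $i_1$, and replace the coordinate $u'_{i_1}$ by $e=\sigma(u')\in tO$, a change with Jacobian $1$. With the other coordinates fixed, moving $e$ inside $tO$ changes $u'_{i_1}$ by an element of $tO$, so it changes neither $|u'_{i_1}|=1$ nor $\operatorname{ac}(u'_{i_1})$. By Lemma~\ref{lem:N} neither the integrand nor the domain depends on $e$. We may therefore put $e=0$ and multiply by $\operatorname{vol}(tO)$: the piece $(i_0,i_1)$ contributes $q^{-1}\int N\prod_i|u_i|^{\varrho_i^\vee}|\theta|$ over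
\[P_{i_0,i_1}=\{u\in V_{i_0}(K)\cap O^n:\ |u_i|<1\text{ for }i<i_0,\ i_1=\min\{i\ne i_0:|u_i|=1\}\}.\]
The sets $\phi_{i_0}^{-1}(P_{i_0,i_1})$ partition $U(K)$. Indeed, the absolute values of the ratios $M_i/M_{i'}$ at a point determine a unique $i_0$ with $|M_i/M_{i_0}|\le1$ for all $i$ and $<1$ for $i<i_0$, and $i_1$ exists because $\sum_iM_i/M_{i_0}=0$. Lemma~\ref{lem:form} finishes the proof.
\end{proof}

The integrand of $\mathcal I$ depends only on $e=\operatorname{val}(u)$ and $b=\operatorname{ac}(u)$, and the set of $u$ with given $e,b$ has measure $q^{-n}$ for $\prod du_i/|u_i|$. It is supported on $e\in R$, $e\geq0$, $b\in\xi^R$. Write $e=vA^T$ with $v\in\Lambda$; then $\varrho^\vee e^T=\varrho^\vee Av^T=\sum_jv_j=:\|v\|$, and $\overline{\sigma(u)}$ is the sum of the $b_i$ with $e_i=0$. Hence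
\begin{equation}\label{eq:lattice}
\mathcal I=q^{-n}[\mathbb Z^n:R]\sum_{v\in\Lambda,\ vA^T\ge0}q^{-\|v\|}Q(v),\qquad Q(v)=\sum_{b\in\xi^R}\psi\Big(\sum_{i:\,(vA^T)_i=0}b_i\Big),
\end{equation}
and the series converges absolutely.

The sum runs over the cone $vA^T\ge0$, where the monomials are integral, and not over the orthant $v\ge0$, where the variables are integral and where ages appear. For Fermat polynomials the two cones are equal. For $x^ay+y^b$ they are not: $x$ may have a pole provided $y$ is small enough for $x^ay$ to be integral. But if such an $x$ is fixed and $y$ varies, then $y^b$ stays in $tO$ while $x^ay$ sweeps out all of $O$, and $\int_O\psi(\bar u)\,du=0$. The next lemma carries this out in general; the point is to choose the varying coordinate consistently.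

\begin{lemma}\label{lem:cancel}
The terms of \eqref{eq:lattice} with $v\not\ge0$ sum to $0$.
\end{lemma}

\begin{proof}
Let $\mathfrak B$ be the set of $v\in\Lambda$ with $e(v)=vA^T\ge0$ and $v\not\ge0$. For $v\in\mathfrak B$ let $i^*$ be the least index at which $v_i$ is minimal, and $\eta=-v_{i^*}>0$. Since $e_{i^*}\ge0$, the index $j=s(i^*)$ exists and $v_j\ge a_{i^*}\eta\ge2\eta$. As $s$ is injective, $v_j$ occurs only in $e_{i^*}=a_{i^*}v_{i^*}+v_j$ and in $e_j=a_jv_j+v_{s(j)}$. Let $v'=v+\kappa\mathbf e_j$ with $\kappa\in\mathbb Z$ and $e_{i^*}(v')\ge0$. Then $v'_j\ge2\eta$, and $e_j(v')\ge4\eta-\eta>0$ because $a_j\ge2$ and $v_{s(j)}\ge-\eta$. So $v'\in\mathfrak B$; and since $v_j$ and $v_j'$ are positive, $v'$ has the same $i^*$. Thus $\mathfrak B$ is partitioned into families in which $i^*$ and all coordinates except $v_j$ are fixed, while $l=e_{i^*}$ runs over all integers $\ge0$. Within a family the set $I_0=\{i\ne i^*:e_i=0\}$ does not depend on $l$ and does not contain $j$, and $q^{-\|v\|}$ is a constant times $q^{-l}$. The sum over the family is proportional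 to
\[Q_0+\sum_{l\ge1}q^{-l}Q_1=Q_0+\frac{Q_1}{q-1},\qquad Q_0=\sum_{b\in\xi^R}\psi\Big(b_{i^*}+\sum_{i\in I_0}b_i\Big),\quad Q_1=\sum_{b\in\xi^R}\psi\Big(\sum_{i\in I_0}b_i\Big).\]
By \eqref{eq:R}, $\xi^R$ is stable under multiplication by $M(1,\dots,y,\dots,1)$ with $y\in\mathbb F_q^\times$ in position $j$. This multiplies $b_{i^*}$ by $y$ and $b_j$ by $y^{a_j}$ and fixes the other $b_i$. Averaging $Q_0$ over $y$, and using $\sum_{y\ne0}\psi(yb_{i^*})=-1$, gives $Q_0=-Q_1/(q-1)$. Absolute convergence justifies the regrouping.
\end{proof}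

For $v\ge0$ the sum $Q(v)$ depends only on the set of indices where $v$ vanishes. For $I\subseteq\{1,\dots,n\}$ let
\[\mathcal M(I)=\{i:\ M_i\text{ involves only variables }x_j\text{ with }j\in I\}=\{i\in I:\ s(i)\in I\text{ or }s(i)\text{ is undefined}\}.\]
For each $\mu\in G$ fix a lift $\tilde\mu\in\Lambda$ and put $b(\mu)=\xi^{\tilde\mu A^T}\in\xi^R$. Define
\[S_I=\frac1{|G|}\sum_{\mu\in G}\ \sum_{y\in(\mathbb F_q^\times)^I}\psi\Big(\sum_{i\in\mathcal M(I)}b_i(\mu)M_i(y)\Big),\qquad S_\lambda=\sum_{I\subseteq\operatorname{Fix}(\lambda)}S_I .\]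
Sorting the points $y\in\mathbb F_q^{\operatorname{Fix}(\lambda)}$ by their support $I$ shows that $S_\lambda$ is the average over $\mu\in G$ of the exponential sum $\sum_y\psi(W_\lambda^{\mu}(y))$ over the fixed space of $\lambda$, where $W_\lambda^\mu$ is $W_\lambda$ with the coefficient $b_i(\mu)$ placed on $M_i$.

\begin{proposition}\label{prop:sectors}
$\displaystyle q^{n-2}\operatorname{Vol}=\sum_{\lambda\in G}q^{\operatorname{age}(\lambda)-1}S_\lambda$.
\end{proposition}

\begin{proof}
The surjective homomorphism $\Lambda\to\xi^R$, $v\mapsto\xi^{vA^T}$, factors through $\Lambda/(q-1)\mathbb Z^n$, a group of order $|G|(q-1)^n$ whose elements are written uniquely as $\tilde\mu+z$ with $\mu\in G$ and $z\in(\mathbb Z/(q-1))^n$. The image of $\tilde\mu+z$ is $b(\mu)M(y)$ with $y=\xi^z$. So $(\mu,y)\mapsto b(\mu)M(y)$ maps $G\times(\mathbb F_q^\times)^n$ onto $\xi^R$, and all fibers have size $|G|(q-1)^n/|\xi^R|=|G|\,[\mathbb Z^n:R]$. Let $v\ge0$ and $I=\{j:v_j=0\}$. Then $(vA^T)_i=0$ exactly for $i\in\mathcal M(I)$, and these $M_i(y)$ depend only on $(y_j)_{j\in I}$.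 Hence $[\mathbb Z^n:R]\,Q(v)=(q-1)^{n-|I|}S_I$.

Let $\lambda\in G$ be the class of $v$ and $F=\operatorname{Fix}(\lambda)\supseteq I$. For fixed $\lambda$ and $I$, the coordinate $v_j$ runs over $\lambda_j+\mathbb Z_{\ge0}$ if $j\notin F$, over $\mathbb Z_{\ge1}$ if $j\in F\setminus I$, and is $0$ if $j\in I$. Therefore
\[\sum_vq^{-\|v\|}=q^{-\operatorname{age}(\lambda)}\Big(\frac q{q-1}\Big)^{n-|F|}\Big(\frac1{q-1}\Big)^{|F|-|I|}.\]
The powers of $q-1$ cancel against $(q-1)^{n-|I|}$, and \eqref{eq:lattice} with Lemma~\ref{lem:cancel} gives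
\[q^n\mathcal I=\sum_{\lambda\in G}q^{\,n-\dim(\lambda)-\operatorname{age}(\lambda)}S_\lambda .\]
Now $\operatorname{age}(\lambda)+\operatorname{age}(-\lambda)=n-\dim(\lambda)$, and $S_{-\lambda}=S_\lambda$ since $\operatorname{Fix}(-\lambda)=\operatorname{Fix}(\lambda)$. Replace $\lambda$ by $-\lambda$ and use $q^{n-2}\operatorname{Vol}=q^{-1}\cdot q^n\mathcal I$.
\end{proof}

\section{The exponential sum of a sector}\label{sec:eval}

Fix $\lambda\in G$, put $F=\operatorname{Fix}(\lambda)$ and write $g=g_q$, $\widehat g=\widehat g_q$. Let $\mathcal C_A=\{\bar c\in(\mathbb Q/\mathbb Z)^n:\bar cA\in\mathbb Z^n\}$. Its elements have entries in $\frac1D\mathbb Z/\mathbb Z\subseteq\frac1{q-1}\mathbb Z/\mathbb Z$, and $[\bar cA]\in\mathbb Z^n/\mathbb Z^nA$ is well defined. For $\bar c\in\mathcal C_A$ put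
\[\Theta_F(\bar c)=\sum_{\substack{I\subseteq F\\ \mathcal M(I)\supseteq\operatorname{supp}(\bar c)}}(q-1)^{|I|-|\mathcal M(I)|}\prod_{i\in\mathcal M(I)}g(\bar c_i).\]

\begin{lemma}\label{lem:expand}
$S_\lambda=\sum\Theta_F(\bar c)$, the sum over $\bar c\in\mathcal C_A$ with $[\bar cA]\in G^T$.
\end{lemma}

\begin{proof}
In $S_I$ apply \eqref{eq:inv} to each factor $\psi(b_i(\mu)M_i(y))$, $i\in\mathcal M(I)$. This gives a sum over $\bar c\in(\frac1{q-1}\mathbb Z/\mathbb Z)^{\mathcal M(I)}$ with coefficient $(q-1)^{-|\mathcal M(I)|}\prod_ig(\bar c_i)$. Lift $\bar c$ to $c\in\mathbb Q^n$ with $c_i=0$ for $i\notin\mathcal M(I)$; then $cA$ vanishes outside $I$. The variable $y$ enters through $\prod_{j\in I}\chi_q(y_j)^{(q-1)(cA)_j}$, whose sum over $y$ is $(q-1)^{|I|}$ if $cA\in\mathbb Z^n$ and $0$ otherwise. Let $\gamma=cA\in\mathbb Z^n$. The element $\mu$ enters through $\chi_q(\xi)^{(q-1)c(\tilde\mu A^T)^T}=\chi_q(\xi)^{(q-1)\gamma\tilde\mu^T}$. This is a character of $G=\Lambda/\mathbb Z^n$, and since $\chi_q(\xi)$ has order $q-1$ it is trivial exactly when $[\gamma]\in G^T$.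 Its average over $G$ is $1$ in that case and $0$ otherwise. Sum over $I\subseteq F$.
\end{proof}

When all $\bar c_i$ on $F$ are nonzero, only $I=F$ occurs and $\Theta_F(\bar c)$ is a product of Gauss sums. The difficulty lies with the vanishing entries, for which several coordinate strata $I$ contribute. Take the chain $x_1^{a_1}x_2+x_2^{a_2}$, fully fixed, and $\bar c=0$. The sets $I=\emptyset,\{1\},\{2\},\{1,2\}$ have $\mathcal M(I)=\emptyset,\emptyset,\{2\},\{1,2\}$ and contribute $1,\ q-1,\ -1,\ 1$, in total $q$. On the other side, the admissible exponent $\beta=(a_1-1,0)$ has $\gamma=(a_1,1)$ and $\gamma A^{-1}=(1,0)$, with $\widehat g(1)\widehat g(0)=q$. This is why $\gamma A^{-1}$ must not be reduced modulo $\mathbb Z^n$. For a Fermat block, $I=\emptyset$ and $I=\{1\}$ give $1-1=0$, and no admissible exponent lies over $\bar c=0$.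

\begin{proposition}\label{prop:theta}
For every $\bar c\in\mathcal C_A$,
\[\Theta_F(\bar c)=\sum_{\substack{\beta\in B_\lambda\\ \gamma A^{-1}\equiv\bar c\ (\mathrm{mod}\ \mathbb Z^n)}}(-1)^{|F|}\prod_i\widehat g\big((\gamma A^{-1})_i\big),\qquad\gamma=\gamma(\lambda,\beta).\]
Moreover, for $\beta\in B_\lambda$ the vector $\gamma A^{-1}$ has as many entries equal to $1$ as entries in $F$ equal to $0$.
\end{proposition}

\begin{proof}
The matrix $A$ is block diagonal and $B_\lambda$, $I$, $\mathcal M(I)$ decompose along the blocks, so both sides are products over the blocks of $W$. Both vanish unless $\bar c$ is supported on $F$: the left side because $\mathcal M(I)\subseteq F$, the right side by Lemma~\ref{lem:box}. A block that does not meet $F$ then contributes $1$ to each side. In a block that meets $F$, the entries of $c$ outside $F$ are $0$ and drop out of \eqref{eq:AT}. So we may assume that $W$ is a single chain or loop with variables $1,\dots,k$, all in $F$. The condition on $\bar c$ is $a_i\bar c_i+\bar c_{i-1}=0$ in $\mathbb Q/\mathbb Z$, with indices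 modulo $k$ for a loop and $\bar c_0=0$ for a chain. In particular
\begin{equation}\label{eq:back}
\bar c_i=0\ \Longrightarrow\ \bar c_{i-1}=0 .
\end{equation}

\emph{The left side.} Encode $I$ by states $\epsilon_i\in\{\mathrm{in},\mathrm{out}\}$, and for a chain set $\epsilon_{k+1}=\mathrm{in}$, so that $i\in\mathcal M(I)$ if and only if $\epsilon_i=\epsilon_{i+1}=\mathrm{in}$. An index $i$ with $\bar c_i=0$ contributes $g(0)=-1$ if $\epsilon_i=\epsilon_{i+1}=\mathrm{in}$; it contributes $q-1$ if $\epsilon_i=\mathrm{in}$, $\epsilon_{i+1}=\mathrm{out}$; and $1$ if $\epsilon_i=\mathrm{out}$. This is the entry $L_{\epsilon_i\epsilon_{i+1}}$ of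
\[L=\begin{pmatrix}-1&q-1\\1&1\end{pmatrix},\qquad\operatorname{tr}L=0,\qquad L^2=q\cdot\mathrm{Id}.\]

For a chain, \eqref{eq:back} shows that $\bar c$ consists of $j$ zeros followed by nonzero entries. The condition $\operatorname{supp}(\bar c)\subseteq\mathcal M(I)$ says $\epsilon_i=\mathrm{in}$ for all $i>j$. Summing over $\epsilon_1,\dots,\epsilon_j$ gives the factor $(1,1)L^j(1,0)^T$, which is $1$ for $j=0$ and $-1+1=0$ for $j=1$. Since $L^2=q\cdot\mathrm{Id}$,
\begin{equation}\label{eq:chainleft}
\Theta(\bar c)=q^l\prod_{i>2l}g(\bar c_i)\ \text{ if }j=2l,\qquad\Theta(\bar c)=0\ \text{ if }j\text{ is odd}.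
\end{equation}
For a loop, \eqref{eq:back} shows that all $\bar c_i\ne0$ or $\bar c=0$. In the first case only $I=F$ occurs and $\Theta(\bar c)=\prod_ig(\bar c_i)$. In the second, $\Theta(0)=\operatorname{tr}L^k$, which is $2q^{k/2}$ for even $k$ and $0$ for odd $k$.

\emph{The right side for a chain.} Let $\beta$ lie in the box and let $l\ge0$ be maximal such that $\beta$ begins with $(a_1-1,0,\dots,a_{2l-1}-1,0)$. We claim that $\beta$ is admissible if and only if $2l=k$ or $\beta_{2l+1}\le a_{2l+1}-2$. Suppose $2l<k$ and $\beta_{2l+1}=a_{2l+1}-1$. Either $2l+1=k$, which is exclusion (ii), or $\beta_{2l+2}\ge1$ by maximality of $l$, which is exclusion (i). Conversely, a vector excluded by (i) with $b$ in position $2l'$ has $l=l'-1$, a vector excluded by (ii) has $2l+1=k$, and in both cases $\beta_{2l+1}=a_{2l+1}-1$.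

Let $\beta$ be admissible and solve $c_i=(\gamma_i-c_{i-1})/a_i$, $c_0=0$. The first $2l$ entries of $\gamma$ are $(a_1,1,\dots,a_{2l-1},1)$, which gives $c_1,\dots,c_{2l}=1,0,\dots,1,0$. If $2l<k$, then $c_{2l+1}=\gamma_{2l+1}/a_{2l+1}\in(0,1)$; and if $c_{i-1}\in(0,1)$, then $\gamma_i-c_{i-1}\in(0,a_i)$, so $c_i\in(0,1)$. Thus
\begin{equation}\label{eq:shape}
c=(1,0,\dots,1,0,c_{2l+1},\dots,c_k),\qquad 0<c_i<1\text{ for }i>2l .
\end{equation}
The class of $c$ has exactly $2l$ leading zeros and determines $c$, hence $\beta$. So no admissible $\beta$ lies over $\bar c$ if $j$ is odd, and at most one if $j=2l$. In the latter case let $c$ be the lift of $\bar c$ of the shape \eqref{eq:shape} and $\gamma=cA\in\mathbb Z^k$. Then $\gamma$ begins with $(a_1,1,\dots,a_{2l-1},1)$, $\gamma_{2l+1}=a_{2l+1}c_{2l+1}\in(0,a_{2l+1})$, and $\gamma_i=a_ic_i+c_{i-1}\in(0,a_i+1)$ for $i>2l+1$. By integrality, $\beta=\gamma-(1,\dots,1)$ lies in the box with $\beta_{2l+1}\le a_{2l+1}-2$, so it is admissible. Its contribution is $(-1)^kq^l\prod_{i>2l}(-g(\bar c_i))=q^l\prod_{i>2l}g(\bar c_i)$,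 which matches \eqref{eq:chainleft}.

\emph{The right side for a loop.} By Lemma~\ref{lem:box}, the exponents $\beta$ over $\bar c$ correspond to the lifts $c\in[0,1]^k$ of $\bar c$ with $a_ic_i+c_{i-1}\in[1,a_i]$ for all $i$. If all $\bar c_i\ne0$, the only lift in $[0,1]^k$ lies in $(0,1)^k$, and the integer $a_ic_i+c_{i-1}$ lies in $(0,a_i+1)$, so the condition holds. The contribution is $(-1)^k\prod_i(-g(\bar c_i))=\prod_ig(\bar c_i)$. If $\bar c=0$, then $c\in\{0,1\}^k$; the condition forces $c_{i-1}=1$ when $c_i=0$ and $c_{i-1}=0$ when $c_i=1$, so $c$ alternates around the loop. There are two such $c$ for even $k$, each contributing $(-1)^kq^{k/2}=q^{k/2}$, and none for odd $k$. This agrees with the left side.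

In every case the $1$'s and $0$'s of $c$ inside $F$ are equal in number, and by Lemma~\ref{lem:box} no $1$ occurs outside $F$.
\end{proof}

\section{Proofs of the theorems and the role of the hypotheses}\label{sec:end}

For $\beta\in B_\lambda$ the class $\bar c$ of $\gamma A^{-1}$ lies in $\mathcal C_A$ and $[\bar cA]=[\gamma]$. Summing Proposition~\ref{prop:theta} over the $\bar c$ with $[\bar cA]\in G^T$, Lemma~\ref{lem:expand} gives
\[S_\lambda=\sum_{\beta:\,(\lambda,\beta)\in\mathcal P}(-1)^{\dim(\lambda)}\prod_i\widehat g_q\big((\gamma A^{-1})_i\big).\]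
With Proposition~\ref{prop:sectors} and Lemma~\ref{lem:gauss} we obtain, for every $q=p^r$ and without reference to any resolution,
\begin{equation}\label{eq:final}
q^{n-2}\int_{U(K)}|\omega|=\sum_{(\lambda,\beta)\in\mathcal P}(-1)^{\dim(\lambda)}\alpha_{\lambda,\beta}^{\,r}.
\end{equation}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:discr}]
Let $\pi:Z\to Y$ be as in Theorem~\ref{thm:discr}. By \eqref{eq:birat} and Lemma~\ref{lem:weil} with $d=n-2$, the left side of \eqref{eq:final} equals $\sum_{z\in Z(\mathbb F_q)}\prod_{i:z\in E_i}\kappa(\nu_i)$. It is finite by Lemma~\ref{lem:I}, and all terms are positive. Given $i$, choose $r$ with $E_i(\mathbb F_{p^r})\ne\emptyset$; finiteness for this $r$ forces $\nu_i\ge0$. This proves Theorem~\ref{thm:discr}. If $\pi$ is crepant, then $\operatorname{div}(\pi^*\omega)=0$ by Proposition~\ref{prop:Y}, all products are empty, and the sum is $\#Z(\mathbb F_q)$. This proves Theorem~\ref{thm:main}.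
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:frob}]
(1) follows from Theorem~\ref{thm:main} and $\exp(\sum_r\alpha^rX^r/r)=(1-\alpha X)^{-1}$.

(2) By Lemma~\ref{lem:gauss} with $r=1$, $\alpha_{\lambda,\beta}=p^{\operatorname{age}(\lambda)-1}\prod_i\widehat g_p(c_i)$ lies in $\overline{\mathbb Q}$. In $\mathbb C$, an entry $c_i\in(0,1)$ contributes a factor of absolute value $\sqrt p$, an entry $1$ contributes $p$, and an entry $0$ contributes $1$. The entries outside $\operatorname{Fix}(\lambda)$ are $0$, and inside there are as many $1$'s as $0$'s by Proposition~\ref{prop:theta}. So $|\alpha_{\lambda,\beta}|=p^{h/2}$ with $h=2\operatorname{age}(\lambda)+\dim(\lambda)-2\equiv\dim(\lambda)\pmod2$. Let $P_h(X)$ be the determinant in (2). By Grothendieck's trace formula the left side of (1) is $\prod_hP_h(X)^{(-1)^{h+1}}$, and by Deligne's theorem, since $Z$ is smooth and proper, $P_h$ has integer coefficients and its reciprocal roots have absolute value $p^{h/2}$. Let $|\alpha|=p^{h/2}$. The order of vanishing of the zeta function at $X=1/\alpha$ is $(-1)^{h+1}$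 times the multiplicity of $\alpha$ in $P_h$; by (1) it is also $(-1)^{h+1}$ times the number of pairs with $\alpha_{\lambda,\beta}=\alpha$, all of which have this value of $h$. This proves (2).

(3) The values of $\Gamma_p$ are units, so $\alpha_{\lambda,\beta}\in\mathbb Q_p$ has valuation $\operatorname{age}(\lambda)+\operatorname{age}^\vee(\gamma)-1$, which is $\ge0$ by Remark~\ref{rem:modp}.
\end{proof}

In Example~\ref{ex:sextic}, degree $h=2$ receives the sectors $2J$ and $4J$, the two pairs of $3J$, and the pairs with $\lambda=0$. The latter number $4+2\cdot5+4=18$: the sum $c_1+c_2$ equals $\frac23,1,\frac43$ in $1,2,1$ ways, and $c_3,c_4\in\{\frac16,\dots,\frac56\}$ complete it to an integer in $4,5,4$ ways. So $b_2(Z)=22$, while $J$ and $5J$ give $H^0$ and $H^4$.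

\begin{remark}[where the hypotheses are used]
The divisibility $D\mid p-1$ makes $G$ a group of rational points and all stabilizers tame (Section~\ref{sec:geom}), gives the fiber count of Lemma~\ref{lem:N}, and reduces every Gauss sum to one over $\mathbb F_p$ (Lemma~\ref{lem:gauss}). The bounds $a_i\ge2$ enter in Lemmas~\ref{lem:box}, \ref{lem:cone} and~\ref{lem:cancel}, and $n\ge3$ in the irreducibility of $W$ and in Lemma~\ref{lem:free}. The condition $J\in G$ identifies the kernel of $\delta$ with $G$, makes $N$ invariant under scaling and makes $\operatorname{age}^\vee$ integral.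

The condition $J\in G^T$ gives \eqref{eq:delta} and the descent of $x^J$ to $U$. Without it the formula fails. For the Fermat cubic and $G=G_A$, the quotient is the line $u_1+u_2+u_3=0$ in the coordinates $u=(x^3,y^3,z^3)$, with $p+1$ points. An invariant $\gamma$ must lie in $3\mathbb Z^3$, so only the eight $\lambda\in\{\frac13,\frac23\}^3$ with $\gamma=0$ occur, and the formula would give $1+3p^{1/3}+3p^{2/3}+p$.

The condition $\sum\varrho_j=1$ gives \eqref{eq:delta} and the cancellation of $|\tau|$ in Lemma~\ref{lem:I}. The other hypotheses imply only $\sum\varrho_j=\operatorname{age}(J)\in\mathbb Z$. For $W=x_1^2+\dots+x_4^2$ and $G=\langle J\rangle$ this integer is $2$. The sectors $J$ and $0$ contribute $p$ and $g(\frac12)^4/p=p$, so the formula gives $2p$, whereas by \eqref{eq:diag} the smooth quadric $X_A$ has $1+p+p^2+p=(p+1)^2$ points.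
\end{remark}

\begin{thebibliography}{9}
\bibitem{AP} Marco Aldi and Andrija Perunicic, \emph{Invertible Calabi-Yau Orbifolds over Finite Fields}, arXiv:2504.16716 (2025).
\end{thebibliography}
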